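# Bounded interpolation on the polydisk that no rational inner function can match

Throughout, $\mathbb D=\{z\in\mathbb C:|z|<1\}$ and $\mathbb T=\{z\in\mathbb C:|z|=1\}$; $\mathbb D^d$ is the polydisk and $\mathbb T^d$ the $d$-torus. A **Schur function** on $\mathbb D^k$ is an analytic map $\mathbb D^k\to\overline{\mathbb D}$. For $c\in\mathbb D$ we write
$$m_c(w)=\frac{w-c}{1-\bar c w},$$
a disk automorphism with $m_c(c)=0$ and inverse $m_{-c}$.

## 1. One variable: peeling off Blaschke factors

A **finite Blaschke product** of degree $n$ is a function $b(s)=a\prod_{j=1}^n m_{s_j}(s)$ with $|a|=1$ and $s_j\in\mathbb D$. For $n=0$ it is a unimodular constant. We use the following recognition rule several times.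

**(B)** *A rational function $b$ of one variable that is analytic and bounded by $1$ on $\mathbb D$, and unimodular on $\mathbb T$ off finitely many points, is a finite Blaschke product.* In lowest terms $b$ has no pole on $\mathbb T$, because it would be unbounded in $\mathbb D$ near a pole. So $b$ is analytic near $\overline{\mathbb D}$ and unimodular on all of $\mathbb T$. It has finitely many zeros in $\mathbb D$. Divide it by the Blaschke product with the same zeros; the quotient $g$ and $1/g$ are both analytic near $\overline{\mathbb D}$ and unimodular on $\mathbb T$. By the maximum principle $|g|\le 1$ and $|1/g|\le1$ on $\mathbb D$, so $g$ is a unimodular constant.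

In particular, if $b$ is a finite Blaschke product of degree $n\ge1$ and $c\in\mathbb D$, then $m_c\circ b$ is again a finite Blaschke product. Its degree is the number of zeros of $b-c$ in $\mathbb D$. This number is $n$ by Rouché's theorem, since $|c|<1=|b|$ on $\mathbb T$.

**Proposition 1.** *Let $f$ be a Schur function on $\mathbb D$ and let $s_1,\dots,s_N\in\mathbb D$ be distinct. There is a finite Blaschke product $\phi$ with $\phi(s_j)=f(s_j)$ for all $j$.*

**Proof.** Induct on $N$; for $N=0$ take $\phi=1$. Let $N\ge1$ and $c=f(s_1)$. If $|c|=1$, then $f$ is a unimodular constant by the maximum principle, and $\phi=f$. If $|c|<1$, then $m_c\circ f$ is a Schur function vanishing at $s_1$, so by the Schwarz lemma $h=(m_c\circ f)/m_{s_1}$ is a Schur function. By induction there is a finite Blaschke product $B$ with $B=h$ at $s_2,\dots,s_N$. Put $\phi=m_{-c}\circ(m_{s_1}B)$. This is a finite Blaschke product, $\phi(s_1)=m_{-c}(0)=c$, and $\phi(s_j)=m_{-c}\bigl(m_c(f(s_j))\bigr)=f(s_j)$ for $j\ge2$. $\square$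

The same peeling gives a rigidity statement, which will matter later.

**Lemma 2.** *If $b$ is a finite Blaschke product of degree $n$, $h$ is a Schur function on $\mathbb D$, and $h=b$ at $n+1$ distinct points of $\mathbb D$, then $h=b$.*

**Proof.** If $n=0$, then $b$ is a unimodular constant which $h$ attains at an interior point, so $h=b$ by the maximum principle. Let $n\ge1$, let $s_0$ be one of the points, and $c=b(s_0)=h(s_0)$. Then $|c|<1$ since $b$ is not constant. Now $(m_c\circ b)/m_{s_0}$ is a finite Blaschke product of degree $n-1$, $(m_c\circ h)/m_{s_0}$ is a Schur function, and they agree at the remaining $n$ points. By induction they are equal, so $h=b$. $\square$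

Our question is what remains of Proposition 1 when $\mathbb D$ is replaced by $\mathbb D^d$.

## 2. Rational inner functions and interpolation in several variables

**Definition.** Let $Q,p\in\mathbb C[z_1,\dots,z_d]$ have no common factors, with $p\ne0$ on $\mathbb D^d$. The function $Q/p$ is a *rational inner function* if $|Q/p|=1$ almost everywhere on $\mathbb T^d$.

For $d=1$ these are the finite Blaschke products. A finite Blaschke product of a single coordinate $z_i$ is rational inner in $d$ variables. A genuinely two-variable example is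
$$\frac{2z_1z_2-z_1-z_2}{2-z_1-z_2}.$$
The denominator $p$ has no zero in $\mathbb D^2$, and on $\mathbb T^2$ the numerator equals $z_1z_2\,\overline{p}$, so the two have the same modulus. In general, writing $\tilde p(z)=z^n\overline{p(1/\bar z_1,\dots,1/\bar z_d)}$ with $n=(\deg_{z_1}p,\dots,\deg_{z_d}p)$, the function $Q/p$ is rational inner if and only if $Q=az^m\tilde p$ with $a\in\mathbb T$ and $m\in\mathbb Z_{\ge0}^d$. (We will not need this form.)

**Problem.** *For $d>2$, given $\nu_1,\dots,\nu_N\in\mathbb D^d$ and $f:\mathbb D^d\to\mathbb D$ analytic, is there a rational inner function $\phi$ in $d$ variables with $\phi(\nu_j)=f(\nu_j)$ for all $j$?*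

The problem is posed in Greg Knese, "Rational inner functions on the polydisk -- a survey", arXiv:2409.14604 (2024). For $d=1$ the answer is yes, by Proposition 1. For $d=2$ it is yes by Agler's Pick interpolation theorem: any interpolation problem solvable by an analytic $f:\mathbb D^2\to\mathbb D$ is solvable by a rational inner function. For $d>2$ the answer is known to be yes when $N\le3$. The cases $N=1,2$ can be done by hand.

*One point.* With $c=f(\nu_1)$ and $\xi$ the first coordinate of $\nu_1$, take $\phi(z)=m_{-c}(m_\xi(z_1))$.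

*Two distinct points.* Write $\nu_j=(\nu_j^{(1)},\dots,\nu_j^{(d)})$ and $w_j=f(\nu_j)$. Let $M(z)=(m_{\nu_1^{(1)}}(z_1),\dots,m_{\nu_1^{(d)}}(z_d))$ and $\eta=M(\nu_2)$, so that $M(\nu_1)=0$, and let $|\eta_i|=\rho>0$ be the largest of the $|\eta_k|$. The function $h=m_{w_1}\circ f\circ M^{-1}$ has $h(0)=0$ and $h(\eta)=m_{w_1}(w_2)=:c$. The Schwarz lemma for $s\mapsto h(s\eta/\rho)$ at $s=\rho$ gives $|c|\le\rho=|\eta_i|$. Hence $s\mapsto sc/\eta_i$ is a Schur function on $\mathbb D$ sending $0\mapsto 0$ and $\eta_i\mapsto c$. By Proposition 1 a finite Blaschke product $B$ does the same, and $\phi(z)=m_{-w_1}\bigl(B(m_{\nu_1^{(i)}}(z_i))\bigr)$ solves the problem.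

For large $N$ the answer changes.

**Theorem 1.** *Let $d\ge3$. There are finitely many points $\nu_1,\dots,\nu_N\in\mathbb D^d$ and an analytic $f:\mathbb D^d\to\mathbb D$ such that no rational function $\phi$ that is analytic on $\mathbb D^d$ with $|\phi|\le1$ there satisfies $\phi(\nu_j)=f(\nu_j)$ for all $j$. In particular no rational inner function does. For $d=3$, no analytic $\phi:\mathbb D^3\to\overline{\mathbb D}$ with these values even extends analytically to a neighborhood of $(1,0,0)$.*

So for every $d\ge3$ the answer to the Problem is **no**. With the known cases $d=1,2$: the answer is affirmative for all $N$ and all data if and only if $d\le2$.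

**Theorem 2** (every $d\ge1$)**.** *Fix distinct nodes $\nu_1,\dots,\nu_N\in\mathbb D^d$ and let $K\subset\mathbb C^N$ be the set of all $(h(\nu_1),\dots,h(\nu_N))$ with $h:\mathbb D^d\to\overline{\mathbb D}$ analytic.*

*(a) $w\in K$ is attained by a rational inner function if and only if it is attained by some rational function that is analytic and bounded by $1$ on $\mathbb D^d$.*

*(b) Every $w\in\operatorname{int}K$ is attained by a rational inner function.*

Thus failures are confined to extremal data $w\in\partial K$, and they are exactly the data in $K$ that no rational function bounded by $1$ on $\mathbb D^d$ interpolates. To get a feeling for $K$, take $d=1$ and nodes $0,\frac12$. The point $(0,\frac12)$ lies in $K$ (use $h(s)=s$) but $(0,\frac t2)\notin K$ for $t>1$ by the Schwarz lemma, so $(0,\frac12)\in\partial K$. The point $(0,0)$ is interior, since the affine function $w_1+2(w_2-w_1)s$ takes the values $w_1,w_2$ and is bounded by $|w_1|+2|w_2-w_1|$.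

## 3. Division fails; interior data are still fine

The proof of Proposition 1 rests on one fact: every Schur function vanishing at $s_1$ is $m_{s_1}$ times a Schur function. For $d\ge2$ this has no replacement. Suppose $B$ is analytic near $0$, $B(0)=0$, and $B$ divides both $z_1$ and $z_2$, say $z_1=Bh$ and $z_2=Bk$. Comparing terms of degree $1$ at $0$, the linear part of $B$ times $h(0)$ is $z_1$, and the linear part of $B$ times $k(0)$ is $z_2$. So $h(0),k(0)\ne0$ and the linear part of $B$ is proportional to both $z_1$ and $z_2$, which is absurd. The induction has nothing to peel off.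

A second approach is approximation. Shrink $f$ a little, replace it by a polynomial, correct the values, and turn the polynomial into a rational inner function. This proves Theorem 2. We first need two elementary lemmas.

**Lemma 3.** *If $p,Q$ are polynomials, $p\ne0$ on $\mathbb D^d$ and $|Q|\le|p|$ on $\mathbb T^d$, then $|Q|\le|p|$ on $\mathbb D^d$. In particular rational inner functions are bounded by $1$ on $\mathbb D^d$.*

**Proof.** Fix $\zeta\in\mathbb T^d$. The polynomial $s\mapsto p(s\zeta)$ has no zeros in $\mathbb D$, and $|Q(s\zeta)|\le|p(s\zeta)|$ for $|s|=1$. So at each zero of $p(s\zeta)$ on $\mathbb T$, $Q(s\zeta)$ vanishes to at least the same order. After cancellation, $Q(s\zeta)/p(s\zeta)$ is analytic on a neighborhood of $\overline{\mathbb D}$ and bounded by $1$ on $\mathbb T$, hence on $\mathbb D$. Taking $s=\rho<1$ and letting $\zeta$ vary, $|Q/p|\le1$ on $\rho\mathbb T^d$. The maximum principle on $\rho\mathbb D^d$ gives $|Q/p|\le1$ there, and $\rho<1$ was arbitrary. If $Q/p$ is rational inner, then $|Q|=|p|$ almost everywhere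 on $\mathbb T^d$, hence on all of $\mathbb T^d$ by continuity. $\square$

**Lemma 4.** *Let $h$ be analytic on $\mathbb D^d$ and rational, $h=Q/p$ in lowest terms. Then $p\ne0$ on $\mathbb D^d$.*

**Proof.** Suppose an irreducible factor $p_1$ of $p$ vanishes at $z^0\in\mathbb D^d$. Pick a direction $v$ with $p_1(z^0+tv)\not\equiv0$ in $t$. An affine change of coordinates preserves irreducibility and divisibility, so we may use coordinates $(t,y)$, $y\in\mathbb C^{d-1}$, in which $z^0$ is the origin and $v$ is the $t$-direction. Then $p_1(0,0)=0$ and $p_1(t,0)\not\equiv0$, so $p_1$ has positive degree in $t$. Since $Q=hp$, $Q$ vanishes wherever $p_1$ does near the origin. Suppose $p_1\nmid Q$. By Gauss's lemma $p_1$ is irreducible in $\mathbb C(y)[t]$ and does not divide $Q$ there, so the two are coprime in that ring. Clearing denominators in a Bézout identity, there are polynomials $A,B$ with $Ap_1+BQ=R(y)\not\equiv0$. By Rouché's theorem, for each $y$ near $0$ the polynomial $p_1(\cdot,y)$ has a zero $t$ near $0$. There $Q$ vanishes too, so $R(y)=0$.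 Then $R$ vanishes on an open set, a contradiction. So $p_1\mid Q$, against lowest terms. $\square$

**Proof of Theorem 2(a).** A rational inner function is a rational function, analytic on $\mathbb D^d$, and bounded by $1$ there by Lemma 3. Conversely, let $h=Q/p$ be rational in lowest terms, analytic and bounded by $1$ on $\mathbb D^d$, with $h(\nu_j)=w_j$. By Lemma 4, $p\ne0$ on $\mathbb D^d$. Let $n\in\mathbb Z_{\ge0}^d$ dominate the multidegrees of $p$ and $Q$, and put $p^\#=z^n\overline{p(1/\bar z)}$, $Q^\#=z^n\overline{Q(1/\bar z)}$, where $1/\bar z$ is taken coordinatewise. These are polynomials. Let $\xi$ be the first coordinate of the variable, $\xi_j$ that of $\nu_j$, and $b=\prod_j m_{\xi_j}(\xi)$. Define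
$$\phi=\frac{Q+b\,p^\#}{p+b\,Q^\#}.$$

*The denominator has no zeros in $\mathbb D^d$.* On $\mathbb T^d$, $|Q^\#|=|Q|\le|p|$, the inequality by continuity from $\mathbb D^d$. Lemma 3 gives $|Q^\#|\le|p|$ on $\mathbb D^d$. As $|b|<1$ and $p\ne0$ there, $|bQ^\#|<|p|$.

*$|\phi|=1$ almost everywhere on $\mathbb T^d$.* Put $e=bz^n$, so $|e|=1$ on $\mathbb T^d$. There $bp^\#=e\bar p$ and $bQ^\#=e\bar Q$, and $|Q+e\bar p|=|\bar Q+\bar e p|=|e\bar Q+p|$. The denominator, cleared of the denominator of $b$, is a nonzero polynomial, so it vanishes only on a null set of $\mathbb T^d$.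

*Conclusion.* Multiply numerator and denominator by $\prod_j(1-\bar\xi_j\xi)$, which has no zeros in $\mathbb D^d$, and cancel common factors. Then $\phi$ is rational inner. Since $b(\nu_j)=0$, $\phi(\nu_j)=Q(\nu_j)/p(\nu_j)=w_j$. $\square$

**Proof of Theorem 2(b).** If $w\in\operatorname{int}K$, then $tw\in K$ for some $t>1$. Dividing an interpolant of $tw$ by $t$ gives $h$ with $h(\nu_j)=w_j$ and $\sup|h|\le1/t<1$. For $\rho<1$ the Taylor polynomials of $h(\rho\,\cdot)$ converge to it uniformly on $\overline{\mathbb D}^d$. Taking $\rho\to1^-$ and suitably large degrees we get polynomials $h_k$ with $\sup_{\mathbb D^d}|h_k|\le\frac12(1+\frac1t)$ and $h_k(\nu_j)\to w_j$. Let $\ell_j$ be polynomials with $\ell_j(\nu_i)=\delta_{ij}$. For large $k$, the polynomial $h_k+\sum_j(w_j-h_k(\nu_j))\ell_j$ has sup norm $<1$ on $\mathbb D^d$ and takes the values $w_j$. Apply (a). $\square$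

The approximation argument stops exactly at $\partial K$. It needs a factor $t>1$ of room to pay for the correction of the values. So a counterexample must have extremal data, and by (a) it must defeat every rational Schur function. Extremality alone is not enough: for nodes $(0,0,0)$ and $(\frac12,0,0)$ and values $0,\frac12$, the data lie in $\partial K$ (restrict to the first variable), yet $\phi=z_1$ solves the problem. What we want are extremal data that force every solution to carry a specific irrational function of one variable.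

## 4. The Schwarz lemma in a lens

Extremal problems of Schwarz type force a function to be a Riemann map. For maps into a disk the Riemann map is rational. The plan is to make a Schur function on $\mathbb D^3$ carry an analytic function with values in a region whose Riemann map is algebraic but not rational. The region is the lens
$$\Lambda=\{w\in\mathbb C:|w-i|\le\sqrt2,\ |w+i|\le\sqrt2\}.$$
Since $|w\pm i|^2=|w|^2+1\pm2\operatorname{Im}w$,
$$w\in\Lambda\iff 1-|w|^2\ge2|\operatorname{Im}w|.\tag{1}$$
For all $w\in\mathbb C$ we have $\operatorname{Re}w^2=|w|^2-2(\operatorname{Im}w)^2$, so $|1+w^2|^2=1+2|w|^2-4(\operatorname{Im}w)^2+|w|^4$ and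
$$|1+w^2|^2-4|w|^2=(1-|w|^2)^2-4(\operatorname{Im}w)^2.\tag{2}$$
Comparing (1) and (2): if $w\in\Lambda$, then $|2w|\le|1+w^2|$; conversely, if $|w|\le1$ and $|2w|\le|1+w^2|$, then $w\in\Lambda$. Also $\pm i\notin\Lambda$.

**Lemma 5.** *Let $\varpi:\mathbb D\to\Lambda$ be analytic with $\varpi(0)=0$ and $\varpi'(0)=\frac12$. Then*
$$(z\varpi(z)-1)^2=1-z^2\qquad(z\in\mathbb D).\tag{3}$$

**Proof.** Since $\varpi\ne\pm i$, the function $k=2\varpi/(1+\varpi^2)$ is analytic, and $|k|\le1$. Moreover $k(0)=0$ and $k'(0)=2\varpi'(0)=1$, so $k(z)=z$ by the Schwarz lemma. That is, $z\varpi^2-2\varpi+z=0$. Multiply by $z$ and complete the square. $\square$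

Here is the function that attains this extreme. Write $1-\sqrt{1-t}=\sum_{n\ge1}c_nt^n$ for $|t|<1$. The derivative $\frac12(1-t)^{-1/2}$ has positive Taylor coefficients, so $c_n>0$. Each partial sum of $\sum c_n$ is a limit, as $t\to1^-$, of partial sums bounded by $1-\sqrt{1-t}\le1$; hence $\sum c_n$ converges, and by Abel's theorem $\sum c_n=1$. Put
$$\omega(z)=\frac{1-\sqrt{1-z^2}}z=\sum_{n\ge1}c_nz^{2n-1}=\frac z2+\frac{z^3}8+\cdots.$$
It is analytic on $\mathbb D$, continuous on $\overline{\mathbb D}$, and $|\omega|\le1$. It satisfies $2\omega=z(1+\omega^2)$, so $|2\omega|\le|1+\omega^2|$ on $\overline{\mathbb D}$, and $\omega$ takes values in $\Lambda$: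
$$1-|\omega|^2\ge2|\operatorname{Im}\omega|\quad\text{on }\overline{\mathbb D}.\tag{4}$$

## 5. A 5-jet that no rational Schur function has

The *$k$-jet* of a function at $0$ is its Taylor polynomial up to total degree $k$. For example, the $2$-jet of $z/(1-x_1)$ is $z+zx_1$. From now on $d=3$ with variables $(z,x_1,x_2)$, and
$$q=x_1x_2,\qquad r=\tfrac12(x_1^2+x_2^2).$$
On $\mathbb T^3$ write $x_2/x_1=e^{i\theta}$ and $\sigma=\cos\theta\in[-1,1]$. Then $r=\frac12x_1x_2(x_1/x_2+x_2/x_1)=q\sigma$ and $|q|=1$.

How can the lens enter? Suppose that for each $z$ we have a quadratic $1+\frac{i}{\sqrt2}\sigma+\gamma\sigma^2$ bounded by $1$ for $-1\le\sigma\le1$, with $\gamma$ depending on $z$. At $\sigma=\pm1$ this says $|1+\gamma\pm\frac i{\sqrt2}|\le1$, which means $\sqrt2(1+\gamma)\in\Lambda$. The value $1$ at $\sigma=0$ is maximal and will hold the lower coefficients in place. This suggests the jet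
$$J=q^2+\tfrac i{\sqrt2}qr-r^2+\tfrac1{2\sqrt2}\,z\,r^2.\tag{5}$$

**Proposition 6.** *Let $\phi$ be a Schur function on $\mathbb D^3$ whose 5-jet at $0$ is $J$. Then $\phi$ is not rational, and $\phi$ does not extend analytically to a neighborhood of $(1,0,0)$.*

**Proof.**

**Step 1: isolate the part of degree 4 in $x$.** Let $\phi_4(z;x)=\sum_{b=0}^4\lambda_b(z)x_1^{4-b}x_2^b$ be the part of $\phi$ homogeneous of degree $4$ in $x=(x_1,x_2)$, with $\lambda_b$ analytic on $\mathbb D$. From
$$\phi_4(z;x)=\frac1{2\pi}\int_0^{2\pi}\phi(z,e^{i\kappa}x)e^{-4i\kappa}\,d\kappa$$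
we get $|\phi_4(z;x)|\le1$ for $z\in\mathbb D$, $x\in\mathbb D^2$. Since $\phi_4$ is polynomial in $x$, this holds for $x\in\overline{\mathbb D}^2$ by continuity.

**Step 2: reduce to a quadratic in $\sigma$.** We have $\phi_4(z;e^{-i\theta/2},e^{i\theta/2})=\sum_b\lambda_be^{i(b-2)\theta}$. Average this with the value at $(e^{i\theta/2},e^{-i\theta/2})$. With $\sigma=\cos\theta$ and $\cos2\theta=2\sigma^2-1$, the average is
$$p_z(\sigma)=\lambda_2+(\lambda_1+\lambda_3)\cos\theta+(\lambda_0+\lambda_4)\cos2\theta=\alpha(z)+\beta(z)\sigma+\gamma(z)\sigma^2,$$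
where $\alpha=\lambda_2-\lambda_0-\lambda_4$, $\beta=\lambda_1+\lambda_3$ and $\gamma=2(\lambda_0+\lambda_4)$ are analytic on $\mathbb D$. By Step 1, $|p_z(\sigma)|\le1$ for $-1\le\sigma\le1$.

**Step 3: read off the jet.** The 5-jet determines each $\lambda_b$ up to terms of order $z^2$. At both points $(e^{\mp i\theta/2},e^{\pm i\theta/2})$ we have $q=1$, $r=\sigma$. So (5) gives $p_z(\sigma)=1+\frac i{\sqrt2}\sigma-\sigma^2+\frac1{2\sqrt2}z\sigma^2+O(z^2)$, that is,
$$\alpha(0)=1,\quad\beta(0)=\tfrac i{\sqrt2},\quad\gamma(0)=-1,\quad\gamma'(0)=\tfrac1{2\sqrt2}.$$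

**Step 4: the lower coefficients are constant.** First, $|\alpha(z)|=|p_z(0)|\le1$ and $\alpha(0)=1$, so $\alpha\equiv1$ by the maximum principle. Next, $|p_z(\sigma)|^2=1+2\sigma\operatorname{Re}\beta(z)+O(\sigma^2)\le1$ for small $\sigma$ of both signs, so $\operatorname{Re}\beta(z)=0$ for every $z$. An analytic function with zero real part is constant, so $\beta\equiv\frac i{\sqrt2}$.

**Step 5: enter the lens.** Let $\varpi=\sqrt2(1+\gamma)$. Taking $\sigma=\pm1$ gives $|1+\gamma\pm\frac i{\sqrt2}|\le1$, so $|\varpi\pm i|\le\sqrt2$ and $\varpi$ maps $\mathbb D$ into $\Lambda$. Also $\varpi(0)=0$ and $\varpi'(0)=\sqrt2\,\gamma'(0)=\frac12$. By Lemma 5, $(z\varpi-1)^2=1-z^2$ on $\mathbb D$.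

**Step 6: contradiction with rationality or extension.** Suppose $\phi=Q/p$ in lowest terms. By Lemma 4, $p(z,0,0)\ne0$ for $z\in\mathbb D$. Each $\lambda_b(z)$ is a constant times an $x$-derivative of $Q/p$ at $(z,0,0)$, so it is a rational function of $z$ with a power of $p(z,0,0)$ as denominator. Then $\varpi$ is rational, and (3) makes $1-z^2$ the square of a rational function. This is impossible, because $1-z^2$ has a simple zero at $z=1$. Suppose instead that $\phi$ extends analytically to a small polydisk centered at $(1,0,0)$. Then the $\lambda_b$, hence $\varpi$, extend analytically to a neighborhood of $z=1$. By the identity theorem (3) persists there, and $1-z^2$ is the square of an analytic function near its simple zero $z=1$, again impossible. $\square$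

The jet $J$ does occur. The natural candidate puts $\omega$ in place of $\varpi$:
$$g=-1+\frac{\omega(z)}{\sqrt2},\qquad F=q^2+\tfrac i{\sqrt2}qr+g(z)r^2.$$

**Lemma 7.** *On $\mathbb T^3$,*
$$1-|F|^2\ge\tfrac1{12}\sigma^2(1-\sigma^2).\tag{6}$$
*Hence $F$ is a Schur function on $\mathbb D^3$, and its 5-jet is $J$.*

**Proof.** On $\mathbb T^3$, $F=q^2(1+\frac i{\sqrt2}\sigma+g\sigma^2)$. The second factor has real part $1+\sigma^2\operatorname{Re}g$ and imaginary part $\frac\sigma{\sqrt2}+\sigma^2\operatorname{Im}g$, so
$$1-|F|^2=-\sigma^2\Bigl(\tfrac12+2\operatorname{Re}g+\sqrt2\,\sigma\operatorname{Im}g+|g|^2\sigma^2\Bigr).$$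
Now $|g|^2+2\operatorname{Re}g=|g+1|^2-1=\frac{|\omega|^2}2-1$ and $\operatorname{Im}g=\operatorname{Im}\omega/\sqrt2$. Substituting,
$$1-|F|^2=\sigma^2\Bigl(|g|^2(1-\sigma^2)+\tfrac12\bigl(1-|\omega|^2-2\sigma\operatorname{Im}\omega\bigr)\Bigr).$$
By (4) the last bracket is nonnegative, and $|g|^2\ge(1-\frac1{\sqrt2})^2=\frac32-\sqrt2>\frac1{12}$. This is (6). So $|F|\le1$ on $\mathbb T^3$. As $F$ is continuous on $\overline{\mathbb D}^3$ and analytic inside, $|F|\le1$ on $\mathbb D^3$. Finally $\omega=\frac z2+O(z^3)$, so $F-J$ consists of terms of degree at least $7$. $\square$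

So no rational Schur function has the 5-jet of $F$. But the Problem prescribes values at finitely many points, not derivatives.

## 6. From a jet to finitely many points: 36 lines

Lemma 2 turns finitely many values into complete information along a line, provided the function is a finite Blaschke product on that line. Enough lines through $0$ determine the 5-jet. Our lines are $\{s\zeta:s\in\mathbb D\}$ with
$$\zeta\in Z=\{(\varepsilon,1,\eta):\varepsilon^6=1,\ \eta^6=-1\}\subset\mathbb T^3,$$
a set of $36$ points.

**Proposition 8.** *Let $f:\mathbb D^3\to\mathbb D$ be analytic with 5-jet $J$ at $0$, and suppose that for each $\zeta\in Z$ the function $s\mapsto f(s\zeta)$ is a finite Blaschke product, of degree $n_\zeta$ say. For each $\zeta\in Z$ choose $n_\zeta+1$ distinct $s\in\mathbb D$, and let $\nu_1,\dots,\nu_N$ be the distinct points among the $s\zeta$ so obtained. Then every Schur function $\phi$ on $\mathbb D^3$ with $\phi(\nu_j)=f(\nu_j)$ for all $j$ has 5-jet $J$.*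

**Proof.** Fix $\zeta\in Z$. The Schur function $s\mapsto\phi(s\zeta)$ agrees with the Blaschke product $s\mapsto f(s\zeta)$ at $n_\zeta+1$ points, so $\phi(s\zeta)=f(s\zeta)$ on $\mathbb D$ by Lemma 2. Comparing coefficients of $s^m$, the homogeneous components of total degree $m$ satisfy $\phi_{[m]}(\zeta)=f_{[m]}(\zeta)$ for $\zeta\in Z$. Let $m\le5$ and $D=\phi_{[m]}-f_{[m]}$. Then $D(\varepsilon,1,\eta)$ is a polynomial of degree at most $5$ in each of $\varepsilon,\eta$ that vanishes on a $6\times6$ grid. For each of the six values of $\eta$ it vanishes identically in $\varepsilon$; so each coefficient of a power of $\varepsilon$, a polynomial in $\eta$ of degree at most $5$, has six zeros and is $0$. Hence $D(\cdot,1,\cdot)=0$, and $D(z,x_1,x_2)=x_1^mD(z/x_1,1,x_2/x_1)$ gives $D=0$. $\square$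

By Propositions 6 and 8, Theorem 1 for $d=3$ follows once we construct such an $f$. Two natural candidates do not work.

*The candidate $F$.* For $\zeta=(\varepsilon,1,\eta)\in Z$ with $\eta\ne\pm i$ we have $\sigma=\pm\frac{\sqrt3}2$ on the circle $\{s\zeta:|s|=1\}$, and (6) gives $1-|F|^2\ge\frac1{12}\cdot\frac34\cdot\frac14=\frac1{64}$ there. Given any $s_1,\dots,s_m\in\mathbb D$, the function $F(s\zeta)+\delta\prod_j(s-s_j)$ is for small $\delta>0$ another Schur function with the same values at the $s_j$. So Lemma 2 is not available on these lines.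

*A polynomial in place of $F$.* Let $P$ be $F$ with $\omega$ replaced by a Taylor polynomial, and imitate the proof of Theorem 2(a) with the rational function $(P+\Psi)/(1+\Psi P^*)$, where $\Psi$ is a monomial of high degree and $P^*=\bar P$ on $\mathbb T^3$. This would give Blaschke products on all lines. But the construction needs $|P|\le1$. A polynomial $P$ with 5-jet $J$ cannot be a Schur function, by Proposition 6.

Both requirements can be met if we use the polynomial only *on* the 36 lines, keep $F$ elsewhere, and pay for the difference out of the slack (6). The slack vanishes at $\sigma=0$ and at $\sigma=\pm1$, so every error must carry the factor $\sigma^2(1-\sigma^2)$. This is why $\eta^6=-1$ was chosen and not $\eta^6=1$: the latter would include $\eta=\pm1$, where $\sigma=\pm1$. The lines with $\eta=\pm i$, where $\sigma=0$, are harmless because there $r=0$ and $F$ does not see $\omega$ at all.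

## 7. Replacing $F$ by a polynomial along the lines

**Step 1: functions that detect the lines.** Put
$$a=z^6,\qquad y=\tfrac12(x_1^6-x_2^6).$$
On a line $s\zeta$, $\zeta=(\varepsilon,1,\eta)\in Z$, we have $a=\varepsilon^6s^6=s^6$ and $y=\frac12(1-\eta^6)s^6=s^6$, so
$$a(s\zeta)=y(s\zeta)=s^6.\tag{7}$$
On $\mathbb T^3$, $y=\frac12q^3(e^{-3i\theta}-e^{3i\theta})=-iq^3\sin3\theta$. Since $|\sin3\theta|\le3|\sin\theta|$,
$$|a|=1,\qquad |y|\le1,\qquad |y|^2=\sin^23\theta\le9(1-\sigma^2)\quad\text{on }\mathbb T^3.\tag{8}$$
So $y$ supplies the factor $1-\sigma^2$, and $a-y$ vanishes on the lines. We measure the distance to them by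
$$\chi=\tfrac14|a-y|^2\in[0,1]\quad\text{on }\mathbb T^3.$$

**Step 2: truncate $\omega$.** Choose $L\ge9$ with
$$\tau:=\sum_{n>L}c_n\le\frac1{8000},$$
and let $\omega_L=\sum_{n\le L}c_nz^{2n-1}$. The tail $\omega-\omega_L$ begins with $z^{2L+1}$ and $2L+1\ge19$. So $\omega-\omega_L=z^{18}\upsilon=a^3\upsilon$ with $\upsilon$ analytic on $\mathbb D$, continuous on $\overline{\mathbb D}$, and $|\upsilon|\le\tau$. Let $P$ be the polynomial
$$P=q^2+\tfrac i{\sqrt2}qr+\Bigl(-1+\frac{\omega_L(z)}{\sqrt2}\Bigr)r^2,\qquad\text{so that}\qquad F=P+\tfrac1{\sqrt2}r^2\upsilon\,a^3.$$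

**Step 3: subtract the tail on the lines only.** We want to subtract from $F$ something that equals $\frac1{\sqrt2}r^2\upsilon a^3$ on the lines and is small compared with the slack everywhere. We replace $a^3$ by a multiple of $y^2$, to gain the factor $1-\sigma^2$, that agrees with $a^3$ to second order at $a=y$. The second order is needed because $\chi$ is quadratic in $a-y$. A form $y^2(\lambda a+\mu y)$ does this when $\lambda+\mu=1$ (value) and $\lambda=3$ (derivative in $a$). So put
$$\Theta=y^2(3a-2y),\qquad a^3-\Theta=a^3-3ay^2+2y^3=(a-y)^2(a+2y),$$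
$$\hat F=F-\tfrac1{\sqrt2}r^2\upsilon\,\Theta=P+u,\qquad u=\tfrac1{\sqrt2}r^2\upsilon\,(a-y)^2(a+2y).\tag{9}$$
Both $\hat F$ and $u$ are analytic on $\mathbb D^3$ and continuous on $\overline{\mathbb D}^3$. By (7), $u=0$ and $\hat F=P$ on the 36 lines.

**Step 4: $\hat F$ keeps half of the slack.** On $\mathbb T^3$, $|\Theta|\le5|y|^2$, so by (8)
$$|F-\hat F|\le\tfrac1{\sqrt2}\sigma^2\tau\cdot5|y|^2\le\tfrac{45}{\sqrt2}\tau\sigma^2(1-\sigma^2)\le32\tau\sigma^2(1-\sigma^2)\le1.$$
Since $|F|\le1$ and $\delta=|F-\hat F|\le1$, we have $|\hat F|^2\le|F|^2+2\delta+\delta^2\le|F|^2+3\delta$. With (6), $1-|\hat F|^2\ge(\frac1{12}-96\tau)\sigma^2(1-\sigma^2)$, and $96\tau\le0.012<\frac1{24}$. Hence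
$$1-|\hat F|^2\ge\tfrac1{24}\sigma^2(1-\sigma^2)\quad\text{on }\mathbb T^3;\tag{10}$$
in particular $|\hat F|\le1$ there.

**Step 5: $u$ is small near the lines.** On $\mathbb T^3$, $|a-y|^2=4\chi$ and $|a+2y|\le3$, so
$$|u|\le\tfrac3{\sqrt2}\tau\sigma^2\cdot4\chi\le9\tau\sigma^2\chi.\tag{11}$$

## 8. A Schur function that is a Blaschke product on the 36 lines

The model for the last construction is the identity
$$|1+w\bar P|^2-|P+w|^2=(1-|P|^2)(1-|w|^2).$$
The quotient $(P+w)/(1+w\bar P)$ is unimodular where $|w|=1$, whatever $P$ is, and bounded by $1$ where $|w|\le1$ and $|P|\le1$. So we use $w=\Psi\Delta$ with $\Psi$ a monomial and a weight $0\le\Delta\le1$ that equals $1$ on the lines and stays below $1$ away from them.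

For a Laurent polynomial $G$ in $(z,x_1,x_2)$ let $G^*(z,x)=\overline{G(1/\bar z,1/\bar x_1,1/\bar x_2)}$, a Laurent polynomial equal to $\bar G$ on $\mathbb T^3$. For example, $(1+2iz)^*=1-2iz^{-1}$.

**Step 1: the weight and the definition of $f$.** On $\mathbb T^3$ let
$$\Delta=|y|^2(1-\chi).$$
It is the restriction of the Laurent polynomial $yy^*\bigl(1-\frac14(a-y)(a-y)^*\bigr)$, also called $\Delta$. By (8), on $\mathbb T^3$,
$$0\le\Delta\le1,\qquad\Delta\le1-\chi,\qquad\Delta\le9(1-\sigma^2).\tag{12}$$
Let $\Psi=(zx_1x_2)^M$ with $M$ so large that $U=\Psi\Delta$ and $V=\Psi\Delta P^*$ are polynomials all of whose monomials have exponent at least $2$ in each variable. Define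
$$f=\frac{\hat F+U}{1+V}.$$

**Step 2: the denominator does not vanish.** On $\mathbb T^3$, using $P=\hat F-u$, (12), (10), (11) and $9\tau\le1$,
$$|V|=\Delta|P|\le(1-\chi)(|\hat F|+|u|)\le(1-\chi)(1+9\tau\chi)\le(1-\chi)(1+\chi)\le1.$$
So $|V|\le1$ on $\overline{\mathbb D}^3$. As $V(0)=0$, the maximum principle gives $|V|<1$ on $\mathbb D^3$, and $1+V\ne0$ there.

**Step 3: $|\hat F+U|\le|1+V|$ on $\mathbb T^3$.** This is where the slack pays for $u$. On $\mathbb T^3$ we have $|\Psi|=1$, $V=\Psi\Delta\bar P$, $U=\Psi\Delta$. Expanding the squares, the cross terms combine through $\bar P-\overline{\hat F}=-\bar u$: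
$$X:=|1+V|^2-|\hat F+U|^2=(1-|\hat F|^2)-\Delta^2(1-|P|^2)-2\Delta\operatorname{Re}(\Psi\bar u).$$
Since $|\hat F|\le1$, $|P|^2=|\hat F-u|^2\ge|\hat F|^2-2|u|$, so $1-|P|^2\le1-|\hat F|^2+2|u|$. With $0\le\Delta\le1$,
$$X\ge(1-\Delta^2)(1-|\hat F|^2)-2\Delta^2|u|-2\Delta|u|\ge(1-\Delta)(1-|\hat F|^2)-4\Delta|u|.$$
By (12), $1-\Delta\ge\chi$ and $\Delta\le9(1-\sigma^2)$. Inserting (10) and (11),
$$X\ge\chi\cdot\tfrac1{24}\sigma^2(1-\sigma^2)-4\cdot9(1-\sigma^2)\cdot9\tau\sigma^2\chi=\chi\sigma^2(1-\sigma^2)\bigl(\tfrac1{24}-324\tau\bigr)\ge0,$$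
because $324\tau\le0.0405<\frac1{24}$.

**Step 4: $f$ maps $\mathbb D^3$ into $\mathbb D$.** The denominator may vanish on $\mathbb T^3$, so we first move it away from $0$. For $0<t<1$ and $|v|\le1$ we claim
$$|1+v|\le\tfrac2{1+t}|1+tv|.\tag{13}$$
The function $(1+v)/(1+tv)$ is analytic near $\overline{\mathbb D}$, so we may take $|v|=1$. With $c=\operatorname{Re}v$ its squared modulus is $\frac{2+2c}{1+t^2+2tc}$. The derivative in $c$ has numerator $2(1+t^2+2tc)-2t(2+2c)=2(1-t)^2\ge0$, so the maximum is at $c=1$, where the value is $\frac4{(1+t)^2}$. This proves (13). By Step 3 and (13), $|\hat F+U|\le\frac2{1+t}|1+tV|$ on $\mathbb T^3$. Since $|V|\le1$, $1+tV$ has no zeros on $\overline{\mathbb D}^3$. All functions are continuous on $\overline{\mathbb D}^3$ and analytic inside, so the maximum principle for $(\hat F+U)/(1+tV)$ extends the inequality to $\mathbb D^3$. Letting $t\to1$, $|\hat F+U|\le|1+V|$ on $\mathbb D^3$, that is, $|f|\le1$. As $f(0)=0$, $f$ maps $\mathbb D^3$ into $\mathbb D$.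

**Step 5: the 5-jet of $f$ is $J$.** $U$ and $V$ vanish to order at least $6$ at $0$, and so does $\hat F-P=u$, by (9). Hence $f\equiv P$ modulo terms of total degree at least $6$. As $L\ge9$, $\omega_L=\frac z2+O(z^3)$, so $P\equiv J$ modulo such terms.

**Step 6: $f$ is a finite Blaschke product on each line.** Fix $\zeta=(\varepsilon,1,\eta)\in Z$ and put $P_\zeta(s)=P(s\zeta)$. By Section 7, $\hat F(s\zeta)=P_\zeta(s)$. For $|s|=1$, (7) gives $|y|=1$ and $\chi=0$ at $s\zeta$, so $\Delta(s\zeta)=1$. As $s\mapsto\Delta(s\zeta)$ is a Laurent polynomial, it equals $1$ for all $s\ne0$. Further, $\Psi(s\zeta)=cs^{3M}$ with $c=(\varepsilon\eta)^M\in\mathbb T$. Since the coordinates of $\zeta$ are unimodular, $P^*(s\zeta)=\overline{P(\zeta/\bar s)}=\overline{P_\zeta(1/\bar s)}$. Therefore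
$$f(s\zeta)=\frac{P_\zeta(s)+cs^{3M}}{1+cs^{3M}\,\overline{P_\zeta(1/\bar s)}}.$$
Here $cs^{3M}\overline{P_\zeta(1/\bar s)}=V(s\zeta)$ is a polynomial in $s$, and the denominator is $1$ at $s=0$. For $|s|=1$, with $e=cs^{3M}$, $|P_\zeta+e|=|\overline{P_\zeta}+\bar e|=|e\overline{P_\zeta}+1|$, so numerator and denominator have equal modulus. Thus $s\mapsto f(s\zeta)$ is rational, analytic and bounded by $1$ on $\mathbb D$ by Step 4, and unimodular on $\mathbb T$ off the finitely many zeros of the denominator. By (B) it is a finite Blaschke product.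

## 9. Proof of Theorem 1 for $d=3$ and for $d>3$

**The case $d=3$.** By Steps 4, 5 and 6 of Section 8, $f$ satisfies the hypotheses of Proposition 8. Take the nodes $\nu_1,\dots,\nu_N$ from that proposition. Let $\phi:\mathbb D^3\to\overline{\mathbb D}$ be any analytic function with $\phi(\nu_j)=f(\nu_j)$ for all $j$. By Proposition 8 its 5-jet at $0$ is $J$. By Proposition 6, $\phi$ is not rational and does not extend analytically to a neighborhood of $(1,0,0)$. Rational inner functions are rational Schur functions by Lemma 3, so none of them interpolates.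

**The case $d>3$.** Use the nodes $(\nu_j,0,\dots,0)\in\mathbb D^d$ and regard $f(z,x_1,x_2)$ as an analytic function $\mathbb D^d\to\mathbb D$. Suppose a rational function $\phi=Q/p$, in lowest terms, analytic and bounded by $1$ on $\mathbb D^d$, interpolated. By Lemma 4, $p\ne0$ on $\mathbb D^d$. So $\phi(z,x_1,x_2,0,\dots,0)$ is a quotient of polynomials whose denominator has no zeros in $\mathbb D^3$. It would be a rational Schur function on $\mathbb D^3$ interpolating $f$ at the $\nu_j$, contradicting the case $d=3$. Again Lemma 3 covers rational inner functions. $\blacksquare$
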